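# A quadratic Siegel disk with the critical point on its boundary and a Julia set of positive area

## 1. Cassini ovals: a disk around the fixed point and its twin

Fix a real number $\alpha$, write $\lambda=\lambda_\alpha=e^{2\pi i\alpha}$, and consider
$$P_\alpha(z)=\lambda z+z^2=z\,(z+\lambda).\tag{1}$$
The critical point is $c_0=c_0(\alpha)=-\lambda/2$ and the critical value is $v=P_\alpha(c_0)=-\lambda^2/4$, so $|v|=1/4$. Completing the square, $P_\alpha(z)-v=(z-c_0)^2$. So two points have the same image exactly when they coincide or are exchanged by the point reflection about $c_0$,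
$$\iota_\alpha(z)=-\lambda-z,\qquad P_\alpha\circ\iota_\alpha=P_\alpha .$$

Take the round disk $D_t=\{|z|<t\}$ and compute $P_\alpha^{-1}(D_t)$. By (1), it is the set of points whose distances to $0$ and to $-\lambda$ have product less than $t$: the inside of a Cassini oval with foci $0$ and $-\lambda$, at distance $1$ from each other. On the segment between the foci put $z=-x\lambda$, $0<x<1$. Then $|P_\alpha(z)|=x(1-x)$, which is less than $t$ iff $x<x_-$ or $x>x_+$, where $x_\pm=\frac12(1\pm\sqrt{1-4t})$. For $t=3/16$ this gives $x_-=1/4$ and $x_+=3/4$: two ovals, one around $0$ and one around $-\lambda$, exchanged by $\iota_\alpha$, with a gap of length $1/2$ centered at $c_0$. As $t\uparrow1/4$ the gap closes, and for $t=1/4$ the two ovals touch exactly at $c_0$ (a lemniscate).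

For $t<1/4$, an orbit that is outside both ovals does not land in $D_t$ at the next step, and the only preimages of points of $D_t$ other than those in the oval around $0$ lie in the twin oval. The critical point is the place where an oval and its twin would first meet.

Round disks are not invariant: for $t=3/16$ the point $-\lambda/4$ lies outside $D_t$ on the boundary of the preimage, and a point $x\lambda$ with $x>0$ is sent to modulus $x(1+x)>x$. To get invariant disks we seek $\varphi(\zeta)=\zeta+b_2\zeta^2+\cdots$ with
$$\varphi(\lambda\zeta)=P_\alpha(\varphi(\zeta)).$$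
Comparing the coefficients of $\zeta^2$ gives $b_2\lambda^2=\lambda b_2+1$, so $b_2=\frac1{\lambda(\lambda-1)}$ and $|b_2|=\frac{1}{2\sin\pi\alpha}$ for $0<\alpha<1$. If $\varphi$ is univalent on $D_r$, Bieberbach's inequality for $\varphi(r\zeta)/r$ gives $|b_2|r\le2$, that is, $r\le4\sin\pi\alpha$. So the invariant disks are small in this sense when $\alpha$ is small. When they exist, they have twins too, and we can ask where a maximal invariant disk meets its twin. We can also ask how many bounded orbits never enter it. The talk is about these two questions together.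

## 2. Positive area against a critical point on the boundary

Let $\alpha\in(0,1)$ be irrational, $\alpha=[a_1,a_2,\dots]$ its continued fraction, $p_n/q_n$ its convergents. The fixed point $0$ of $P_\alpha$ has multiplier $\lambda_\alpha$. It is a Siegel point if $P_\alpha$ is holomorphically conjugate to a linear map near $0$. Then there is a Siegel disk $\Delta_\alpha$ centered at $0$: the component of the Fatou set containing $0$. By Yoccoz, this happens if and only if $\alpha$ is a Brjuno number, i.e. $\sum_{n\ge1}\frac{\log q_{n+1}}{q_n}<\infty$. Let $K_\alpha$ be the filled Julia set (the points with bounded orbit) and $J_\alpha=J(P_\alpha)=\partial K_\alpha$ the Julia set.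

The question, from Jianyong Qiao and Hongyu Qu, "Arithmetic conditions for Julia sets to have positive area", arXiv:2608.24316 (2026), is this. Is it true that, for every Brjuno number $\alpha\in(0,1)$,
$$\operatorname{area}J(P_\alpha)>0\quad\Longleftrightarrow\quad c_0\notin\partial\Delta_\alpha\ ?$$

Try the simplest rotation numbers. Say $\alpha$ is of bounded type if its partial quotients $a_n$ are bounded. For instance $\alpha=[A,A,A,\dots]$ solves $\alpha(A+\alpha)=1$, so $\alpha=\frac{\sqrt{A^2+4}-A}{2}<\frac1A$. For $A=2$ it is $\sqrt2-1$. Bounded type implies Brjuno: if $a_n\le A$ then $q_{n+1}\le(A+1)q_n$, the terms are at most $(\log q_n+\log(A+1))/q_n$, and $q_n$ grows at least as fast as the Fibonacci numbers. For bounded type, two theorems recalled as (A) below say $c_0\in\partial\Delta_\alpha$ and $\operatorname{area}J_\alpha=0$. Both sides of the equivalence are false, and the equivalence holds. For Lebesgue-almost every $\alpha$ the same happens: Petersen and Zakeri proved that then $\operatorname{area}J(P_\alpha)=0$ and $c_0\in\partial\Delta_\alpha$.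

Say that $\alpha$ is of sufficiently high type if $a_n\ge N$ for all $n$, with $N$ sufficiently large. Call $\alpha$ a Herman number if every orientation-preserving real-analytic diffeomorphism of the circle with rotation number $\alpha$ is analytically conjugate to the rigid rotation by $\alpha$. For $\alpha$ of sufficiently high type, $\partial\Delta_\alpha$ contains $c_0$ if and only if $\alpha$ is a Herman number. Moreover, for $\alpha$ of sufficiently high type that is not Herman, $J(P_\alpha)$ has Hausdorff dimension $2$.

The answer to the question is no. We shall construct Brjuno numbers with $c_0\in\partial\Delta_\alpha$ and $\operatorname{area}J(P_\alpha)>0$. Only the implication "positive area $\Rightarrow c_0\notin\partial\Delta_\alpha$" is refuted; whether $c_0\notin\partial\Delta_\alpha$ always implies positive area is not settled here and is not needed.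

## 3. Conformal radius, the sets $G(\alpha,t)$, and the statements

Throughout, $D(a,t)$ is the open disk of center $a$ and radius $t$, and $D_t=D(0,t)$. If $|z|>2$, then $|P_\alpha(z)|\ge|z|(|z|-1)$ with $|z|-1>1$, so the orbit escapes; hence $K_\alpha\subset\overline D(0,2)$. If $R\ge3$ and $|z|\ge R$, then $|P_\alpha(z)|\ge R(R-1)\ge R$; hence $P_\alpha^{-1}(D(0,R))\subset D(0,R)$.

**Definition (conformal radius).** If $\alpha$ is irrational and $P_\alpha$ is linearizable at $0$, then $\varphi_\alpha:D_{r(\alpha)}\to\Delta_\alpha$ is the conformal isomorphism with $\varphi_\alpha(0)=0$, $\varphi_\alpha'(0)=1$; by the Schwarz lemma it conjugates the rotation $\zeta\mapsto\lambda_\alpha\zeta$ to $P_\alpha|_{\Delta_\alpha}$. In all other cases, rational $\alpha$ included, $r(\alpha):=0$.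

For $\alpha=[A,A,\dots]$ the computation in Section 1 gives $r(\alpha)\le4\sin\pi\alpha<4\pi/A$.

Since $P_\alpha$ is injective on $\Delta_\alpha$, we have $c_0\notin\Delta_\alpha$ (a map is not injective near a critical point). Also $\iota_\alpha(\Delta_\alpha)$ is a Fatou component different from $\Delta_\alpha$: otherwise $z$ and $\iota_\alpha(z)$ would both lie in $\Delta_\alpha$ with the same image for every $z\in\Delta_\alpha$. So the exact analogue of the two Cassini ovals is
$$P_\alpha^{-1}(\varphi_\alpha(D_t))=\varphi_\alpha(D_t)\ \sqcup\ \iota_\alpha\varphi_\alpha(D_t)\qquad(0<t\le r(\alpha)).\tag{2}$$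
By Sullivan's theorem and the Fatou–Shishikura inequality (a quadratic polynomial has at most one non-repelling cycle in $\mathbb C$),
$$\operatorname{int}K_\alpha=\bigcup_{m\ge0}P_\alpha^{-m}(\Delta_\alpha).\tag{3}$$

**Definition (the sets $G$).** For $0<t\le r(\alpha)$,
$$G(\alpha,t)=\{z\in K_\alpha:\ P_\alpha^m(z)\notin\varphi_\alpha(D_t)\ \text{ for all } m\ge0\}.$$

This set is compact, and it decreases as $t$ increases. Three examples. First, $G(\alpha,r(\alpha))=J_\alpha$ by (3). Second, since $|\varphi_\alpha^{-1}|$ is constant along orbits in $\Delta_\alpha$, for $0<s<r(\alpha)$ the set $G(\alpha,s)$ contains the annulus $\varphi_\alpha(D_{r(\alpha)}\setminus D_s)$; so $\operatorname{area}G(\alpha,s)>0$. Third, $\bigcap_{t<r(\alpha)}G(\alpha,t)=J_\alpha$, so for bounded type $\operatorname{area}G(\alpha,t)\to0$ as $t\uparrow r(\alpha)$. This last fact will be the obstacle.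

**Definition.** $S_N$ is the set of bounded type irrationals in $(0,1)$ with all partial quotients $\ge N$. The postcritical set is $PC(P_\alpha)=\overline{\{P_\alpha^k(c_0):k\ge1\}}$.

For example $[N,N,N,\dots]\in S_N$. We use four published theorems as black boxes, with $N\ge2$ a fixed integer, large enough for (B), (C), (D).

**(A)** For $\alpha$ of bounded type, $\partial\Delta_\alpha$ is a Jordan curve containing $c_0$ (Douady, Ghys, Herman, Świątek; Douady, Sém. Bourbaki 677) and $\operatorname{area}J_\alpha=0$ (Petersen, Acta Math. 177 (1996)).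

Consequently $\varphi_\alpha$ extends to a homeomorphism $\overline D_{r(\alpha)}\to\overline\Delta_\alpha$ (Carathéodory) conjugating the rotation to $P_\alpha$. In particular $P_\alpha$ is injective on $\overline\Delta_\alpha$; and since $c_0\in\partial\Delta_\alpha$ and orbits of an irrational rotation are dense in circles, $PC(P_\alpha)=\partial\Delta_\alpha$.

**(B)** (Buff–Chéritat, *Quadratic Julia sets with positive area*, Ann. of Math. 176 (2012), the key proposition for the Siegel case.) For $\gamma\in S_N$, $0<\rho'<\rho<r(\gamma)$, $\varepsilon>0$ there is $\alpha'\in S_N$ with $|\alpha'-\gamma|<\varepsilon$, $\rho'<r(\alpha')<\rho$ and $\operatorname{area}G(\alpha',\rho')\ge(1-\varepsilon)\operatorname{area}G(\gamma,\rho)$.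

**(C)** (Same paper, from Inou–Shishikura theory.) If $\alpha_n\to\gamma$ with $\alpha_n,\gamma\in S_N$, then every neighborhood of $\overline\Delta_\gamma$ contains $PC(P_{\alpha_n})$ for $n$ large.

**(D)** (Cheraghi, Comm. Math. Phys. 322 (2013).) If $\alpha$ is Brjuno with all partial quotients $\ge N$, then $\operatorname{area}PC(P_\alpha)=0$.

**Theorem 1.** There is a Brjuno number $\theta$ with $c_0\in\partial\Delta_\theta$ and $\operatorname{area}J(P_\theta)>0$. Hence the answer to the question is negative.

**Theorem 2.** Let $\gamma\in S_N$, $0<s<r(\gamma)$, $\varepsilon>0$.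

(i) There are uncountably many Brjuno $\theta$ with all partial quotients $\ge N$, $|\theta-\gamma|<\varepsilon$, $s<r(\theta)<s+\varepsilon$, $c_0\in\partial\Delta_\theta$ and $\operatorname{area}J_\theta\ge\operatorname{area}G(\gamma,s)-\varepsilon$.

(ii) There is a Brjuno $\theta'$ with all partial quotients $\ge N$, $|\theta'-\gamma|<\varepsilon$, $r(\theta')=s$, $c_0\notin\partial\Delta_{\theta'}$ and $\operatorname{area}J_{\theta'}\ge\operatorname{area}G(\gamma,s)-\varepsilon$.

In particular, letting $s\to0$: for every $\gamma\in S_N$ and $\varepsilon>0$ there are, arbitrarily near $\gamma$, both kinds of parameters with $\operatorname{area}J>\operatorname{area}K_\gamma-\varepsilon$ and $\operatorname{area}(\operatorname{int}K)<\varepsilon$.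

Increasing $N$ if necessary, the result on high type quoted in Section 2 shows that the $\theta$ in (i) are Herman numbers. So Herman numbers of high type can have Julia sets of positive area. Theorem 1 follows from Theorem 2(i): take any $\gamma\in S_N$, any $0<s<r(\gamma)$, and $\varepsilon<\operatorname{area}G(\gamma,s)$, which is positive by the second example above.

## 4. How $K_\alpha$, $r(\alpha)$ and $G(\alpha,t)$ vary with $\alpha$

One elementary fact is used many times.

**Rouché remark.** Let $f_n\to f$ locally uniformly on a domain $W$, $f$ univalent, $x\in W$, and $U\subset W$ a neighborhood of $x$. Then there is $\delta>0$ with $D(f(x),\delta)\subset f_n(U)$ for all large $n$. If moreover $y_n\to f(x)$, there are $x_n\to x$ with $f_n(x_n)=y_n$ for large $n$.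

Proof: choose a closed disk $\overline D(x,e)\subset U$ and let $3\delta>0$ be the minimum of $|f-f(x)|$ on its boundary circle. If $|y-f(x)|<\delta$ and $|f_n-f|<\delta$ on the circle, then $f_n-y$ and $f-f(x)$ differ there by less than $2\delta$, so by Rouché $f_n-y$ has a zero in $D(x,e)$. For the second part let $e\to0$. $\square$

**Lemma 1.** Let $\alpha_n\to\alpha$.
(a) For every open $O\supset K_\alpha$, $K_{\alpha_n}\subset O$ for $n$ large; so $\operatorname{area}(K_{\alpha_n}\setminus K_\alpha)\to0$ and $\limsup\operatorname{area}K_{\alpha_n}\le\operatorname{area}K_\alpha$.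
(b) If $\liminf r(\alpha_n)\ge t>0$, then $\alpha$ is irrational and linearizable, $r(\alpha)\ge t$, and $\varphi_{\alpha_n}\to\varphi_\alpha$ locally uniformly on $D_t$. In particular $r$ is upper semicontinuous.

*Proof.* (a) Every point of the compact set $\overline D(0,2)\setminus O$ has an iterate under $P_\alpha$ of modulus $>2$, and this persists for nearby points and nearby parameters. By compactness finitely many exit times suffice, so for $n$ large all these points escape under $P_{\alpha_n}$. As $K_{\alpha_n}\subset\overline D(0,2)$, we get $K_{\alpha_n}\subset O$. Choosing $O$ with $\operatorname{area}(O\setminus K_\alpha)$ small gives the rest. A consequence: if $z_n\in K_{\alpha_n}$ and $z_n\to z$ along a subsequence, then $z\in K_\alpha$.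

(b) Let $0<t'<t$. For $n$ large, $\varphi_{\alpha_n}$ is defined and univalent on $D_{t'}$ with values in $\overline D(0,2)$. So the sequence is normal there. Let $\varphi$ be a limit along a subsequence. Since $\varphi'(0)=1$, Hurwitz shows that $\varphi$ is univalent, and $\varphi(\lambda_\alpha\zeta)=P_\alpha(\varphi(\zeta))$. If $\alpha=p/q$, iterating $q$ times gives $P_\alpha^q=\mathrm{id}$ near $0$, impossible for a polynomial of degree $2^q$. So $\alpha$ is irrational, and $\varphi$ linearizes $P_\alpha$. The set $\varphi(D_{t'})$ is open, connected, contains $0$, and is forward invariant and bounded, so it lies in $\Delta_\alpha$, the component of $\operatorname{int}K_\alpha$ containing $0$. The map $\varphi_\alpha^{-1}\circ\varphi$ on $D_{t'}$ commutes with the irrational rotation and has derivative $1$ at $0$; comparing power series, it is the identity. Hence $t'\le r(\alpha)$ and $\varphi=\varphi_\alpha$ on $D_{t'}$. All subsequential limits agree, so the whole sequence converges; let $t'\uparrow t$. If $r$ were not upper semicontinuous at $\alpha$, some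 sequence would have $r(\alpha_n)\ge t>r(\alpha)$, $t>0$, a contradiction. $\square$

**Lemma 2.** If $\alpha_k\to\theta$, $0<t_k\le r(\alpha_k)$ and $t_k\to r(\theta)>0$, then $\operatorname{area}J_\theta\ge\limsup\operatorname{area}G(\alpha_k,t_k)$.

*Proof.* Let $z$ belong to $G(\alpha_k,t_k)$ for infinitely many $k$. By Lemma 1(a), $z\in K_\theta$. Suppose $z\notin J_\theta$. By (3), $P_\theta^m(z)=\varphi_\theta(\zeta)$ for some $m$ and $|\zeta|<\rho<r(\theta)$. Since $\liminf r(\alpha_k)\ge r(\theta)$, Lemma 1(b) gives $\varphi_{\alpha_k}\to\varphi_\theta$ locally uniformly on $D_{r(\theta)}$. By the Rouché remark, $\varphi_{\alpha_k}(D_\rho)$ contains a fixed neighborhood of $\varphi_\theta(\zeta)$ for large $k$, hence contains $P_{\alpha_k}^m(z)$; and $\rho<t_k$ for large $k$. So $z\notin G(\alpha_k,t_k)$ for all large $k$, a contradiction. Thus the limsup of the sets $G(\alpha_k,t_k)$ lies in $J_\theta$. They all lie in $\overline D(0,2)$, so by the reverse Fatou lemma the area of the limsup set is at least the limsup of the areas. $\square$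

The next lemma turns (B) into a statement about the whole set $K$.

**Lemma 3.** For $\gamma\in S_N$ and $0<s'<r(\gamma)$ there are $\alpha_n\in S_N$, $\alpha_n\to\gamma$, with $r(\alpha_n)\to s'$ and $\liminf\operatorname{area}K_{\alpha_n}\ge\operatorname{area}K_\gamma$. We call this a BC-sequence for $(\gamma,s')$.

*Proof.* Let $0<\rho_n'\uparrow s'$ and $\rho_n\downarrow s'$ strictly, $\rho_1<r(\gamma)$. Take $\alpha_n$ from (B) for $\rho_n',\rho_n$ and $\varepsilon=1/n$. Then $\alpha_n\to\gamma$ and $r(\alpha_n)\to s'$.

Let $U=K_\gamma\setminus G(\gamma,s')$. If $z\in U$, then $P_\gamma^m(z)\in\varphi_\gamma(D_\sigma)$ for some $m$ and some $\sigma<s'$. By Lemma 1(b) and the Rouché remark, for $n$ large $P_{\alpha_n}^m(z)\in\varphi_{\alpha_n}(D_\sigma)$ and $\sigma<\rho_n'$, so $z\in K_{\alpha_n}\setminus G(\alpha_n,\rho_n')$. By Fatou's lemma, $\liminf\operatorname{area}(K_{\alpha_n}\setminus G(\alpha_n,\rho_n'))\ge\operatorname{area}U$.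

The sets $G(\gamma,\rho_n)$ increase with $n$ and lie in $G(\gamma,s')$. Take a point of $G(\gamma,s')$ in none of them. Its orbit enters $\Delta_\gamma$, and from then on $|\varphi_\gamma^{-1}|$ is constant along it; the constant is $<\rho_n$ for every $n$ and $\ge s'$, so it equals $s'$. Such points lie in the countably many preimages of the analytic curve $\varphi_\gamma(\{|\zeta|=s'\})$, a null set. So $\operatorname{area}G(\gamma,\rho_n)\to\operatorname{area}G(\gamma,s')$, and by (B) $\liminf\operatorname{area}G(\alpha_n,\rho_n')\ge\operatorname{area}G(\gamma,s')$. Adding the two estimates gives $\liminf\operatorname{area}K_{\alpha_n}\ge\operatorname{area}U+\operatorname{area}G(\gamma,s')=\operatorname{area}K_\gamma$. $\square$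

**Area bound.** For measurable $S$ of finite area,
$$\operatorname{area}P_\alpha^{-1}(S)=\frac12\int_S\frac{dA(y)}{|y-v|}\le(\pi\operatorname{area}S)^{1/2}.\tag{4}$$
Indeed $|P_\alpha'(z)|^2=4|z-c_0|^2=4|P_\alpha(z)-v|$, and almost every $y$ has two preimages, each contributing $1/(4|y-v|)$ to the change of variables. The integral is largest when $S$ is a disk about $v$, of radius $R=(\operatorname{area}S/\pi)^{1/2}$, where $\frac12\int|y-v|^{-1}dA=\pi R$. Iterating (4): for fixed $M$, $\operatorname{area}P_\alpha^{-M}(S)\to0$ as $\operatorname{area}S\to0$, uniformly in $\alpha$.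

## 5. What repeated perturbation gives, and the point where it stops

The sensible first attempt is to iterate (B) and pass to the limit with Lemma 2. Start from $\gamma\in S_N$ and $0<s<r(\gamma)$. Choose successively
$$r(\gamma)>\rho_1>\rho_1'\ge\rho_2>\rho_2'\ge\cdots\downarrow s\quad(\text{all}>s),$$
and $\alpha^{j+1}$ from (B) applied to $\alpha^j$ (with $\alpha^0=\gamma$), radii $\rho_{j+1}'<\rho_{j+1}$ and error $\varepsilon_{j+1}<1$. This is allowed since $\rho_{j+1}\le\rho_j'<r(\alpha^j)$. Because $\rho_{j+1}\le\rho_j'$, we have $G(\alpha^j,\rho_{j+1})\supset G(\alpha^j,\rho_j')$, hence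
$$\operatorname{area}G(\alpha^j,\rho_j')\ge\prod_{i\le j}(1-\varepsilon_i)\cdot\operatorname{area}G(\gamma,\rho_1).$$
Take $\sum\varepsilon_i<\infty$, and keep all later terms in an interval around $\alpha^j$ on which $r<r(\alpha^j)+2^{-j}$ (Lemma 1(b)). Then $\alpha^j\to\theta'$ with $r(\theta')=s$, and Lemma 2 gives $\operatorname{area}J_{\theta'}>0$.

Where is the critical point? Since $r(\alpha^{j+1})>\rho_{j+1}'>s$, Lemma 1(b) lets us also require that $\varphi_{\alpha^{j+1}}$ be as close as we like to $\varphi_{\alpha^j}$ on $\overline D_s$. So $\Delta_{\theta'}=\varphi_{\theta'}(D_s)$ is close to $\varphi_\gamma(D_s)$, which stays at a positive distance from $c_0(\gamma)$. With these choices $c_0\notin\partial\Delta_{\theta'}$: positive area, critical point off the boundary, exactly as the conjectured equivalence would have it.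

To keep $c_0$ on the boundary in the limit, we must hold on, at each stage, to a subdisk $\varphi_{\alpha}(D_t)$ that comes close to $c_0(\alpha)$, and have $t\to r(\theta)$. By (A) each $\alpha^j$ has such a $t<r(\alpha^j)$. But what is $\operatorname{area}G(\alpha^j,t)$? Statement (B) controls only $G(\alpha^j,\rho_j')$. The disk $\varphi_{\alpha^j}(D_{\rho_j'})$ looks like $\varphi_\gamma(D_{\rho_j'})$ and is far from $c_0$, while $\operatorname{area}G(\alpha^j,t)\to\operatorname{area}J_{\alpha^j}=0$ as $t\uparrow r(\alpha^j)$. The numbers $\rho_j'<t<r(\alpha^j)$ are very close to each other, but the collar $\varphi_{\alpha^j}(D_t\setminus D_{\rho_j'})$ stretches from the neighborhood of $\varphi_\gamma(D_s)$ all the way to $c_0$, and nothing in (B) prevents most orbits from falling into it. This is the point where the method stops.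

Two observations get past it. The first is the Cassini picture. An orbit outside $\varphi_\alpha(D_t)$ can enter only through the twin $\iota_\alpha\varphi_\alpha(D_t)$. If the orbit stays in a thin neighborhood $\Omega_0$ of $\overline\Delta_\gamma$, and $\overline\Delta_\alpha\subset\Omega_0$, the entrance lies in $\Omega_0\cap\iota_\alpha(\Omega_0)$, which is concentrated near $c_0$; if $\varphi_\alpha(D_t)$ still avoids a small disk about $c_0$, there is no entrance at all. So the only extra loss consists of points that land in $\Delta_\alpha$ itself. The second observation: one can arrange, by making the maps almost periodic on $\overline\Delta_{\alpha^j}$, that the part of $\Delta_{\alpha^j}$ away from $\varphi_\gamma(\overline D_s)$ accumulates only on the postcritical set of $\theta'$, which has area zero by (D). So this second loss also tends to zero. To use the first observation we need a lemma saying that most orbits do stay in $\Omega_0$.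

## 6. Few orbits leave a neighborhood of the Siegel disk

For $\gamma\in S_N$ let $\Psi=\Psi_\gamma:\{|w|>1\}\to\mathbb C\setminus\overline\Delta_\gamma$ be conformal with $\Psi(\infty)=\infty$, and for $0<\tau<1$ put
$$V^\tau(\gamma)=\mathbb C\setminus\Psi(\{|w|\ge1+\tau\}).$$
This is a Jordan domain containing $\overline\Delta_\gamma$; $\overline{V^\tau}\subset V^{\tau'}$ for $\tau<\tau'$, and $\bigcap_\tau V^\tau=\overline\Delta_\gamma$, so these sets form a neighborhood basis of $\overline\Delta_\gamma$. For comparison: if $\overline\Delta_\gamma$ were a round disk $\overline D_a$, we would have $\Psi(w)=aw$ and $V^\tau=D_{a(1+\tau)}$.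

**Lemma 4.** Let $\gamma\in S_N$, $\alpha_n\in S_N$, $\alpha_n\to\gamma$, $\liminf\operatorname{area}K_{\alpha_n}\ge\operatorname{area}K_\gamma$, $0<\tau<1$, $V^\tau=V^\tau(\gamma)$. Then
$$\operatorname{area}\{z\in\Delta_\gamma:\ P_{\alpha_n}^m(z)\notin V^\tau\text{ for some }m\}\to0.$$

*Proof.* Write $P_n,K_n$ for $P_{\alpha_n},K_{\alpha_n}$. The plan: near every point whose orbit leaves $V^\tau$ we find a definite proportion of points that escape to infinity, and there is almost no room in $\Delta_\gamma$ for escaping points, because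
$$\operatorname{area}(K_\gamma\setminus K_n)=\operatorname{area}K_\gamma-\operatorname{area}K_n+\operatorname{area}(K_n\setminus K_\gamma)\to0\tag{5}$$
by hypothesis and Lemma 1(a). Let $Q\subset\Delta_\gamma$ be compact and
$$E_n=\{z\in Q:\ P_n^m(z)\notin V^\tau\text{ for some }m\},$$
a countable union of closed sets. Since $\operatorname{area}(\Delta_\gamma\setminus Q)$ can be made arbitrarily small, it suffices to show $\operatorname{area}E_n\to0$. By (C), $PC(P_n)\subset V^{\tau/2}$ for $n$ large; we consider only such $n$.

**Step 1: escaping points near each point of $E_n$.** The purpose is an area estimate at the scale of a univalent pullback. For $z\in E_n$ let $m=m(z)$ be minimal with $y=P_n^m(z)\notin V^\tau$. Then $m\ge1$, since $Q\subset\Delta_\gamma\subset V^\tau$. As $y\in P_n(V^\tau)$ lies in a fixed bounded set, $y=\Psi(e^{i\beta}w_y)$ with $\beta$ real and $w_y\in[1+\tau,R_2]$, $R_2$ fixed. Fix $R_1\ge R_2$ such that $\overline D(R_1,R_1/4)\subset\{|w|>1+\tau/2\}$ and $|\Psi|>2$ on $\{|w|\ge3R_1/4\}$. Put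
$$W=\{|w|>1+\tau/2\}\setminus(-\infty,0),\quad B=D(R_1,R_1/4),\quad X=[1+\tau,R_1]\cup\overline B .$$
$W$ is simply connected ($\log$ maps it onto a half-strip), and $X\subset W$ is compact and connected.

The domain $\Psi(e^{i\beta}W)$ is simply connected and disjoint from $V^{\tau/2}$. The critical values of $P_n^m$ are $P_n^k(c_0)$, $1\le k\le m$; they lie in $PC(P_n)\subset V^{\tau/2}$. So $P_n^m$ is a covering over $\Psi(e^{i\beta}W)$, and there is a holomorphic $H:W\to\mathbb C$ with
$$P_n^m\circ H=\Psi(e^{i\beta}\,\cdot\,),\qquad H(w_y)=z .$$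
$H$ is univalent because $\Psi$ is. By the Koebe distortion theorem there is $k_0$ depending only on $(W,X)$ with $|H'(a)|\le k_0|H'(b)|$ for $a,b\in X$. Any two points of $X$ are joined in $X$ by a path of length at most some $\ell$, so with $C=2k_0\ell$ and $R_z:=C|H'(w_y)|$ we have $H(X)\subset D(z,R_z)$. By Koebe's quarter theorem $H(B)$ contains a disk of radius $\frac14\cdot\frac{R_1}4|H'(R_1)|\ge cR_z$, where $c=R_1/(16k_0C)$. For $w\in B$ we have $|w|\ge3R_1/4$, so $|P_n^m(H(w))|>2$: all points of $H(B)$ escape under $P_n$. Since $H(B)\subset D(z,R_z)$,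
$$\operatorname{area}(D(z,R_z)\setminus K_n)\ge\pi c^2R_z^2.\tag{6}$$

**Step 2: the scales tend to zero, $\sup_{z\in E_n}R_z\to0$.** This is needed so that the disks $D(z,R_z)$ stay in $\Delta_\gamma$. Suppose not. Along a subsequence there are $z_n\in E_n$ with $R_{z_n}\ge\rho_0>0$, and corresponding $H_n,m_n,\beta_n,w_n$. For each fixed $m$ the compact sets $P_\gamma^j(Q)$, $j\le m$, lie in $\Delta_\gamma\subset V^\tau$, so $P_n^j(Q)\subset V^\tau$ for $j\le m$ and $n$ large; hence $m_n\to\infty$. On a compact subset of $W$ the functions $\Psi(e^{i\beta_n}\cdot)$ take values in some $D(0,R)$, $R\ge3$, and so does $H_n$, because preimages of $D(0,R)$ lie in $D(0,R)$. So the $H_n$ are locally bounded, and $|H_n'(w_n)|\ge\rho_0/C$. After passing to a subsequence, $H_n\to H$ locally uniformly, $w_n\to w_\infty\in[1+\tau,R_2]$, $|H'(w_\infty)|\ge\rho_0/C$, so $H$ is univalent, and $O:=H(W)$ contains $H(w_\infty)=\lim z_n\in Q\subset\Delta_\gamma$.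

Suppose $O\cap J_\gamma\ne\emptyset$. Repelling periodic points are dense in $J_\gamma$, so $O$ contains one, $p$, of period $k$. By the implicit function theorem it persists as a periodic point $p_n\to p$ of $P_n$ of period $k$. Its multiplier $\mu_n$ satisfies $|\mu_n|\ge\mu>1$ for $n$ large, and its cycle stays away from the critical point. Writing $m_n=qk+q'$ with $0\le q'<k$, we get $|(P_n^{m_n})'(p_n)|=|\mu_n|^q|(P_n^{q'})'(p_n)|\to\infty$. On the other hand, by the Rouché remark $p_n=H_n(x_n)$ with $x_n\to H^{-1}(p)\in W$, and on $H_n(W)$ we have $P_n^{m_n}=\Psi(e^{i\beta_n}H_n^{-1}(\cdot))$. So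
$$|(P_n^{m_n})'(p_n)|=\frac{|\Psi'(e^{i\beta_n}x_n)|}{|H_n'(x_n)|},$$
which is bounded, since $H_n'(x_n)\to H'(H^{-1}(p))\ne0$. This is a contradiction.

So $O\cap J_\gamma=\emptyset$. As $O$ is connected and meets $\Delta_\gamma$, $O\subset\Delta_\gamma$. By the Rouché remark, for $n$ large $H_n(B)$ contains a fixed disk about $H(R_1)$, which we may take inside $\Delta_\gamma$. It is disjoint from $K_n$, so $\operatorname{area}(K_\gamma\setminus K_n)$ is bounded below, contradicting (5).

**Step 3: Vitali covering.** For $n$ large, $D(z,R_z)\subset\Delta_\gamma$ for all $z\in E_n$, since $Q$ is compact in $\Delta_\gamma$. Vitali's lemma gives pairwise disjoint disks $D(z_i,R_{z_i})$ with $E_n\subset\bigcup_iD(z_i,5R_{z_i})$. By (6),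
$$\operatorname{area}(\Delta_\gamma\setminus K_n)\ge\sum_i\pi c^2R_{z_i}^2=\frac{c^2}{25}\sum_i\pi(5R_{z_i})^2\ge\frac{c^2}{25}\operatorname{area}E_n .$$
The left side tends to $0$ by (5). $\square$

## 7. One round of perturbations: statement and constants

**Proposition 5.** Let $\gamma\in S_N$, $0<s<r(\gamma)$, $\eta>0$, $\kappa_0>0$. There are $\kappa\in(0,\kappa_0)$ and $\alpha^j\in S_N$ ($j\ge1$), $\alpha^j\to\theta'$, with:

1. $|\alpha^j-\gamma|<\eta$, $s<r(\alpha^j)<s+\eta$, $r(\alpha^j)\to s$; $\theta'$ is Brjuno with all partial quotients $\ge N$, $r(\theta')=s$, $|\theta'-\gamma|\le\eta$;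
2. $\operatorname{dist}(c_0(\alpha^j),\varphi_{\alpha^j}(\overline D_s))>\kappa$;
3. $\operatorname{area}G(\alpha^j,s)\ge\operatorname{area}G(\gamma,s)-\eta$ for all $j$;
4. with $t_j=\sup\{\rho<r(\alpha^j):\varphi_{\alpha^j}(D_\rho)\cap D(c_0(\alpha^j),\kappa)=\emptyset\}$ we have $s<t_j<r(\alpha^j)$, $\operatorname{dist}(c_0(\alpha^j),\varphi_{\alpha^j}(D_{t_j}))=\kappa$, and for all large $j$: $\operatorname{area}G(\alpha^j,t_j)\ge\operatorname{area}G(\gamma,s)-\eta$.

Item 4 is what the naive iteration lacked: the retained disk $\varphi_{\alpha^j}(D_{t_j})$ comes within $\kappa$ of the critical point, at almost no cost in area. The proof occupies this section and the next three.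

**Step 0: constants.** Here we fix the neighborhood $\Omega_0$ and the test set $Z$. Choose $0<\kappa<\kappa_0$ with $2\kappa<\operatorname{dist}(c_0(\gamma),\varphi_\gamma(\overline D_s))$; this is possible since $c_0(\gamma)\notin\Delta_\gamma$. If $z$ and $\iota_\gamma(z)$ both lie in $\overline\Delta_\gamma$, they have the same image, so $z=\iota_\gamma(z)=c_0(\gamma)$ by injectivity of $P_\gamma$ on $\overline\Delta_\gamma$. Thus $\overline\Delta_\gamma\cap\iota_\gamma(\overline\Delta_\gamma)=\{c_0(\gamma)\}$, and since the $\overline{V^\tau}$ are compact and decrease to $\overline\Delta_\gamma$, there is $\tau\in(0,1)$ with $\overline{V^\tau}\cap\iota_\gamma(\overline{V^\tau})\subset D(c_0(\gamma),\kappa/2)$, where $V^\tau=V^\tau(\gamma)$. Put $\Omega_0=V^\tau$. For $\alpha$ near $\gamma$,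
$$\Omega_0\cap\iota_\alpha(\Omega_0)\subset D(c_0(\alpha),\kappa).\tag{7}$$
Otherwise there would be $\alpha_n\to\gamma$ and $z_n\in\Omega_0\cap\iota_{\alpha_n}(\Omega_0)$ with $|z_n-c_0(\alpha_n)|\ge\kappa$, and a limit point $z\in\overline{V^\tau}\cap\iota_\gamma(\overline{V^\tau})$ with $|z-c_0(\gamma)|\ge\kappa$.

Let $A=\Delta_\gamma\setminus\varphi_\gamma(\overline D_s)$, an open set with $P_\gamma(A)=A$. Since $\operatorname{area}J_\gamma=0$, almost every point of $G(\gamma,s)$ has an orbit entering $\Delta_\gamma$; it avoids $\varphi_\gamma(D_s)$, and apart from a null set it avoids the curve $\varphi_\gamma(\{|\zeta|=s\})$. So almost every point of $G(\gamma,s)$ lies in the union of the sets $G(\gamma,s)\cap P_\gamma^{-M}(A)$, which increase with $M$. Hence there are $M$ and a compact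
$$Z\subset G(\gamma,s)\cap P_\gamma^{-M}(A),\qquad\operatorname{area}Z\ge\operatorname{area}G(\gamma,s)-\eta/2 .$$
Put $Q=P_\gamma^M(Z)\subset A$ and let $Q'\subset A$ be compact with $Q\subset\operatorname{int}Q'$. Fix:

- $d'$ with $0<d'<\kappa/2$ and $\operatorname{dist}(Q',\varphi_\gamma(\overline D_s))>2d'$;
- $\varepsilon'>0$ such that $\operatorname{area}S\le2\varepsilon'$ implies $\operatorname{area}P_\alpha^{-M}(S)\le\eta/2$ for all $\alpha$ (area bound);
- a closed interval $I_0\subset(0,1)$ centered at $\gamma$, of radius $<\eta$, such that for $\alpha\in I_0$: (7) holds, $P_\alpha^M(Z)\subset Q'$, and $|c_0(\alpha)-c_0(\gamma)|<\kappa/4$.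

For $\alpha\in I_0$ let $S_\alpha=\{x\in Q':\ P_\alpha^m(x)\in\Omega_0\ \text{ for all } m\ge0\}$, a Borel set. These are the points that never leave $\Omega_0$.

## 8. An almost periodic sequence $\alpha^j\to\theta'$

**Step 1: construction of $\alpha^j$; item 1 and item 2.** We want $r(\alpha^j)\downarrow s$ as in Section 5, but with two extra controls: few points of $Q'$ ever leave $\Omega_0$, and some iterate $P^{k_j}$ is almost the identity on a whole neighborhood of $\overline\Delta_{\alpha^j}$, for all later parameters too.

Put $\alpha^0=\gamma$, $\sigma_0=\tau$, so $\Omega_0=V^{\sigma_0}(\alpha^0)$. We construct inductively $\alpha^j\in S_N$, closed intervals $I_j$ with $\alpha^j\in\operatorname{int}I_j$, neighborhoods $\Omega_j=V^{\sigma_j}(\alpha^j)$ with $0<\sigma_j<1$, and integers $k_j\ge j$, such that for $j\ge1$: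

- (a) $s<r(\alpha^j)<s+\eta2^{-j}$;
- (b) $\overline{\Omega_j}\subset\Omega_{j-1}$ (so $\overline\Delta_{\alpha^j}\subset\Omega_j\subset\Omega_0$);
- (c) $|P_\alpha^{k_j}(x)-x|<2^{-j}$ for $x\in\Omega_j$, $\alpha\in I_j$;
- (d) $I_j\subset I_{j-1}$, $|I_j|\le2^{-j}$, and $r(\alpha)<r(\alpha^j)+2^{-j}$ for $\alpha\in I_j$;
- (e) $\sup_{\overline D_s}|\varphi_{\alpha^j}-\varphi_{\alpha^{j-1}}|<2^{-j}d'$;
- (f) $\operatorname{area}(Q'\setminus S_{\alpha^j})\le(1-2^{-j})\varepsilon'$.

For $j=0$ the induction starts with $r(\alpha^0)>s$ and with (f): $Q'\subset\Delta_\gamma$ and $P_\gamma(\Delta_\gamma)=\Delta_\gamma\subset\Omega_0$, so $S_\gamma=Q'$.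

Given stage $j$, choose $s'\in(s,\min(r(\alpha^j),s+\eta2^{-j-1}))$ and a BC-sequence $\alpha_n\to\alpha^j$ for $(\alpha^j,s')$ (Lemma 3). We check that every large $n$ is a good choice of $\alpha^{j+1}$. Clearly $\alpha_n\in\operatorname{int}I_j$ for $n$ large. Since $r(\alpha_n)\to s'$, (a) holds at stage $j+1$. By Lemma 1(b), $\varphi_{\alpha_n}\to\varphi_{\alpha^j}$ locally uniformly on $D_{s'}\supset\overline D_s$, which gives (e). By (C) and (A), $\partial\Delta_{\alpha_n}=PC(P_{\alpha_n})\subset\Omega_j$, and since $\Omega_j$ is a Jordan domain it contains the inside of this Jordan curve too: $\overline\Delta_{\alpha_n}\subset\Omega_j$.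

For (f): points of $S_{\alpha^j}$ have bounded orbits, so $S_{\alpha^j}\subset K_{\alpha^j}$; since $\operatorname{area}J_{\alpha^j}=0$, almost every point of $S_{\alpha^j}$ lies in the increasing union of the $P_{\alpha^j}^{-m}(\Delta_{\alpha^j})$. So there are $m$ and a compact $X\subset S_{\alpha^j}$ such that $Q_j:=P_{\alpha^j}^m(X)\subset\Delta_{\alpha^j}$ and $\operatorname{area}(S_{\alpha^j}\setminus X)<2^{-j-2}\varepsilon'$. Let $Q_j''\subset\Delta_{\alpha^j}$ be a compact neighborhood of $Q_j$. The compact sets $P_{\alpha^j}^i(X)$ lie in the open set $\Omega_0$, so for $n$ large $P_{\alpha_n}^i(X)\subset\Omega_0$ for $i\le m$, and $P_{\alpha_n}^m(X)\subset Q_j''$. Let $T_n$ be the set of points of $Q_j''$ whose $P_{\alpha_n}$-orbit leaves $\Omega_j=V^{\sigma_j}(\alpha^j)$. Lemma 4, applied to $\alpha^j$ and the BC-sequence, gives $\operatorname{area}T_n\to0$. If $x\in X\setminus S_{\alpha_n}$, its orbit leaves $\Omega_0\supset\Omega_j$ at some time after $m$, so $P_{\alpha_n}^m(x)\in T_n$. Hence $X\setminus S_{\alpha_n}\subset P_{\alpha_n}^{-m}(T_n)$, whose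 area tends to $0$ by the area bound. Altogether
$$\operatorname{area}(Q'\setminus S_{\alpha_n})\le(1-2^{-j})\varepsilon'+2^{-j-2}\varepsilon'+o(1)\le(1-2^{-j-1})\varepsilon'$$
for $n$ large, because $1-2^{-j-1}=1-2^{-j}+2\cdot2^{-j-2}$.

Put $\alpha^{j+1}=\alpha_n$ for such an $n$. By (A), $P_{\alpha^{j+1}}$ on $\overline\Delta_{\alpha^{j+1}}$ is conjugate to an irrational rotation of a closed disk; the rotation has arbitrarily large iterates uniformly close to the identity, and the conjugacy is uniformly continuous. So there is $k_{j+1}\ge j+1$ with $|P_{\alpha^{j+1}}^{k_{j+1}}-\mathrm{id}|<2^{-j-2}$ on $\overline\Delta_{\alpha^{j+1}}$. For $\sigma_{j+1}$ and $I_{j+1}$ small enough, (b) holds since the $V^\sigma(\alpha^{j+1})$ shrink to $\overline\Delta_{\alpha^{j+1}}\subset\Omega_j$, (c) by continuity in $(x,\alpha)$, and (d) by upper semicontinuity of $r$. The induction is complete.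

Let $\theta'=\lim\alpha^j\in\bigcap_jI_j$. By (a) and Lemma 1(b) with $t=s$, $\theta'$ is irrational and linearizable, so Brjuno by Yoccoz, and $r(\theta')\ge s$. By (d), $r(\theta')\le\lim(r(\alpha^j)+2^{-j})=s$. Each partial quotient is locally constant near an irrational number, so those of $\theta'$ are limits of those of the $\alpha^j$, hence $\ge N$. This proves item 1.

By (e), $\sup_{\overline D_s}|\varphi_{\alpha^j}-\varphi_\gamma|<d'<\kappa/2$ for all $j$, and $\varphi_{\alpha^j}\to\varphi_{\theta'}$ on $D_s$ by Lemma 1(b). Since $\operatorname{dist}(Q',\varphi_\gamma(\overline D_s))>2d'$,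
$$Q'\cap\varphi_{\alpha^j}(\overline D_s)=\emptyset,\qquad Q'\cap\varphi_{\theta'}(D_s)=\emptyset .\tag{8}$$
Moreover $\operatorname{dist}(c_0(\alpha^j),\varphi_{\alpha^j}(\overline D_s))>2\kappa-\frac\kappa2-\frac\kappa4>\kappa$, which is item 2.

## 9. No entrance except near the critical point

**Step 2: the closed door; item 3.** This step shows that an orbit confined to $\Omega_0$ cannot enter a subdisk that avoids $D(c_0,\kappa)$. Let $\alpha=\alpha^j$, $j\ge1$, $0<t\le r(\alpha)$, and suppose $\varphi_\alpha(D_t)\cap D(c_0(\alpha),\kappa)=\emptyset$. We claim: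
$$\text{if }x\in S_\alpha\text{ and }x\notin\varphi_\alpha(D_t),\text{ then the orbit of }x\text{ never enters }\varphi_\alpha(D_t).\tag{9}$$
Suppose it does, for the first time at time $i\ge1$. The point $u=P_\alpha^{i-1}(x)$ is not in $\varphi_\alpha(D_t)$ but its image is, so by (2) $u\in\iota_\alpha\varphi_\alpha(D_t)$. Now $u\in\Omega_0$ because $x\in S_\alpha$, and $\iota_\alpha(u)\in\varphi_\alpha(D_t)\subset\Delta_\alpha\subset\Omega_0$ by (b). So $u\in\Omega_0\cap\iota_\alpha(\Omega_0)$, and (7) gives $u\in D(c_0(\alpha),\kappa)$. This disk is invariant under $\iota_\alpha$, so $\iota_\alpha(u)\in D(c_0(\alpha),\kappa)\cap\varphi_\alpha(D_t)=\emptyset$, a contradiction.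

Now take $t=s$, which is allowed by item 2. Let $z\in Z$ and $x=P_\alpha^M(z)\in Q'$. If $x\in S_\alpha$, then the orbit of $x$ is bounded, so $z\in K_\alpha$; by (8) $x\notin\varphi_\alpha(D_s)$, and by (9) the orbit of $x$ avoids $\varphi_\alpha(D_s)$. So does the orbit of $z$, since $\varphi_\alpha(D_s)$ is forward invariant: an earlier visit would put $x$ inside. Hence $z\in G(\alpha,s)$. We have shown $Z\setminus G(\alpha,s)\subset P_\alpha^{-M}(Q'\setminus S_\alpha)$. By (f) and the choice of $\varepsilon'$, this set has area $\le\eta/2$. So $\operatorname{area}G(\alpha,s)\ge\operatorname{area}Z-\eta/2\ge\operatorname{area}G(\gamma,s)-\eta$, which is item 3.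

For larger $t$, the same argument needs $x\notin\varphi_\alpha(D_t)$, which (8) does not give: $\Delta_{\alpha^j}$ must reach out to $c_0(\alpha^j)$, and it may cross $Q'$ on its way. It remains to see that it covers little of $Q'$.

## 10. The Siegel disks $\Delta_{\alpha^j}$ cover almost nothing of $Q'$

**Step 3: $\operatorname{area}(\Delta_{\alpha^j}\cap Q')\to0$.** We identify where the closed disks $\overline\Delta_{\alpha^j}$ can accumulate. Let
$$F_n=\overline{\bigcup_{i\ge n}\overline\Delta_{\alpha^i}},\qquad L=\bigcap_nF_n .$$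
The $F_n$ are compact and decreasing, so $\limsup_i\operatorname{area}(\Delta_{\alpha^i}\cap Q')\le\lim_n\operatorname{area}(F_n\cap Q')=\operatorname{area}(L\cap Q')$. A point $z$ is in $L$ iff there are $i_l\to\infty$ and $z_l\in\overline\Delta_{\alpha^{i_l}}$ with $z_l\to z$. By Lemma 1(a), $L\subset K_{\theta'}$. We show that $L\cap Q'$ is a null set, in two substeps.

**Step 3(i): $L\cap\operatorname{int}K_{\theta'}\subset\Delta_{\theta'}$.** The purpose is to exclude other Fatou components; again the twin does it. Suppose $z\in L\cap\operatorname{int}K_{\theta'}$, $z\notin\Delta_{\theta'}$. By (3) let $m\ge1$ be minimal with $P_{\theta'}^m(z)\in\Delta_{\theta'}$. By (2), $u=P_{\theta'}^{m-1}(z)\in\iota_{\theta'}\varphi_{\theta'}(D_\rho)$ for some $\rho<s=r(\theta')$. Take $z_l\in\overline\Delta_{\alpha^{i_l}}$, $i_l\to\infty$, $z_l\to z$. Then $u_l=P_{\alpha^{i_l}}^{m-1}(z_l)\in\overline\Delta_{\alpha^{i_l}}$ and $u_l\to u$. Since $\varphi_{\alpha^{i_l}}\to\varphi_{\theta'}$ locally uniformly on $D_s$, the Rouché remark shows that for $l$ large the set $\iota_{\alpha^{i_l}}\varphi_{\alpha^{i_l}}(D_\rho)\subset\iota_{\alpha^{i_l}}(\Delta_{\alpha^{i_l}})$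 contains a fixed neighborhood of $u$, hence contains $u_l$. But the open set $\iota_{\alpha^{i_l}}(\Delta_{\alpha^{i_l}})$ is disjoint from $\Delta_{\alpha^{i_l}}$, hence from its closure, which contains $u_l$. This is a contradiction.

Since $\Delta_{\theta'}=\varphi_{\theta'}(D_s)$ is disjoint from $Q'$ by (8), it follows that $L\cap Q'\subset J_{\theta'}$.

**Step 3(ii): $L\cap J_{\theta'}\subset PC(P_{\theta'})$.** Here the almost periodicity (c) is used. If $z$ were in $L\cap J_{\theta'}$ but away from the postcritical set, inverse branches of $P^{k_i}$ would be defined on a fixed disk about $z$, and close to the identity on a continuum; in the limit they would be the identity on the disk, which contains escaping points.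

Suppose $z\in L\cap J_{\theta'}\setminus PC(P_{\theta'})$. Then $z\ne0$, since $0\in\Delta_{\theta'}$, and $|z|\le2$. Choose $\rho>0$ with $D(z,4\rho)\cap PC(P_{\theta'})=\emptyset$, $2\rho<|z|$, $D(z,2\rho)\subset D(0,3)$. Let $z_l\in\overline\Delta_{\alpha^{i_l}}\cap D(z,\rho)$ with $z_l\to z$, $i_l\to\infty$.

Fix $i\ge1$, put $k=k_i$, and consider only $l$ with $i_l\ge i$. Write $a_l=\alpha^{i_l}$. By (b), $\overline\Delta_{a_l}\subset\Omega_{i_l}\subset\Omega_i$, and by (d), $a_l\in I_i$. So (c) gives $|P_{a_l}^k-\mathrm{id}|<2^{-i}$ on $\overline\Delta_{a_l}$. By (A), $P_{a_l}^k$ is a homeomorphism of $\overline\Delta_{a_l}$; its inverse $b_l$ satisfies $|b_l-\mathrm{id}|<2^{-i}$ as well.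

Next we need a connected set of definite size containing $z_l$. Write $z_l=\varphi_{a_l}(\xi_l)$ with $|\xi_l|\le r(a_l)$, and follow the path $\varphi_{a_l}(x\xi_l)$ in $\overline\Delta_{a_l}$ as $x$ decreases from $1$ to $0$. It starts at $z_l\in D(z,\rho)$ and ends at $0\notin\overline D(z,\rho)$. Let $C_l$ be the part up to the first point on $\partial D(z,\rho)$. Then $C_l\subset\overline\Delta_{a_l}\cap\overline D(z,\rho)$ is compact and connected, and contains $z_l$ and a point of $\partial D(z,\rho)$.

The critical values $P_{a_l}^q(c_0(a_l))$, $1\le q\le k$, of $P_{a_l}^k$ converge, as $l\to\infty$, to points of $PC(P_{\theta'})$, which lie outside $D(z,4\rho)$. So for $l$ large none of them is in $D(z,2\rho)$, the map $P_{a_l}^k$ is a covering over $D(z,2\rho)$, and there is a holomorphic branch $h_l$ of $P_{a_l}^{-k}$ on $D(z,2\rho)$ with $h_l(z_l)=b_l(z_l)$. On $C_l$ both $h_l$ and $b_l$ are continuous lifts of the inclusion $C_l\subset D(z,2\rho)$, and they agree at $z_l$. Since $C_l$ is connected, $h_l=b_l$ on $C_l$, so $|h_l-\mathrm{id}|<2^{-i}$ on $C_l$.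 Also $h_l$ takes values in $P_{a_l}^{-k}(D(0,3))\subset D(0,3)$.

Let $l\to\infty$ along a subsequence for which $h_l$ converges locally uniformly (Montel) and $C_l$ converges in the Hausdorff metric. We obtain a holomorphic $h^{(i)}:D(z,2\rho)\to\overline D(0,3)$ with $P_{\theta'}^{k_i}\circ h^{(i)}=\mathrm{id}$, and a continuum $C^{(i)}\subset\overline D(z,\rho)$ (a Hausdorff limit of continua is a continuum) containing $z$ and a point of $\partial D(z,\rho)$, with $|h^{(i)}-\mathrm{id}|\le2^{-i}$ on $C^{(i)}$.

Now let $i\to\infty$ along a subsequence for which $h^{(i)}\to h$ locally uniformly and the $C^{(i)}$ converge in the Hausdorff metric. The limit continuum lies in $\overline D(z,\rho)$, contains $z$ and a point of $\partial D(z,\rho)$, and $h=\mathrm{id}$ on it. By the identity theorem $h=\mathrm{id}$ on $D(z,2\rho)$. Since $z\in J_{\theta'}=\partial K_{\theta'}$, there is $x\in D(z,\rho/2)\setminus K_{\theta'}$. On $\partial D(z,\rho)$ we have $|y-x|>\rho/2$, while $|h^{(i)}-\mathrm{id}|<\rho/2$ there for large $i$ in the subsequence; by Rouché $x=h^{(i)}(y_i)$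 for some $y_i\in D(z,\rho)$. Then $P_{\theta'}^{k_i}(x)=y_i$ stays bounded although $k_i\ge i\to\infty$ and $x$ escapes. This is a contradiction.

So $L\cap Q'\subset PC(P_{\theta'})$. By item 1, (D) applies to $\theta'$, and $\operatorname{area}PC(P_{\theta'})=0$. Hence $\operatorname{area}(\Delta_{\alpha^j}\cap Q')\to0$.

**Step 4: item 4.** We combine the closed door with Step 3. Let $\alpha=\alpha^j$, $t=t_j$. By item 2, $\varphi_\alpha(\overline D_s)$ has distance $>\kappa$ from $c_0(\alpha)$, and this persists for radii slightly larger than $s$; so $t>s$. By (A), $c_0(\alpha)\in\partial\Delta_\alpha$, so $D(c_0(\alpha),\kappa)$ meets $\Delta_\alpha=\bigcup_{\rho<r(\alpha)}\varphi_\alpha(D_\rho)$, and $t<r(\alpha)$. Taking the union over $\rho<t$, $\varphi_\alpha(D_t)\cap D(c_0(\alpha),\kappa)=\emptyset$, so $\operatorname{dist}(c_0(\alpha),\varphi_\alpha(D_t))\ge\kappa$. If this distance were $>\kappa$, the compact set $\varphi_\alpha(\overline D_t)$ would have distance $>\kappa$ from $c_0(\alpha)$, and $t$ could be increased. So it is exactly $\kappa$.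

Let $j$ be so large that $\operatorname{area}(\Delta_\alpha\cap Q')\le\varepsilon'$ (Step 3). Let $z\in Z$ and $x=P_\alpha^M(z)\in Q'$. If $x\in S_\alpha\setminus\Delta_\alpha$, then $z\in K_\alpha$, and $x\notin\varphi_\alpha(D_t)$, so by (9) the orbit of $x$ avoids $\varphi_\alpha(D_t)$; by forward invariance so does that of $z$, and $z\in G(\alpha,t)$. Thus
$$Z\setminus G(\alpha,t)\subset P_\alpha^{-M}\big((Q'\setminus S_\alpha)\cup(\Delta_\alpha\cap Q')\big).$$
The set in parentheses has area $\le2\varepsilon'$, so its preimage has area $\le\eta/2$, and $\operatorname{area}G(\alpha,t)\ge\operatorname{area}Z-\eta/2\ge\operatorname{area}G(\gamma,s)-\eta$. This proves item 4 and Proposition 5. $\square$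

## 11. Rotation numbers with the critical point on the boundary and off it

*Proof of Theorem 2(i).* We iterate Proposition 5, each time passing from $(\gamma_k,s_k)$ to $(\alpha^j,t_j)$ for one large $j$. Here $s_k$ increases, in contrast with Section 5: each step takes back the part of the disk that leads to the critical point.

**Step 1: the induction.** Let $\gamma_0=\gamma$, $s_0=s$. Suppose we have $\gamma_k\in S_N$ and $0<s_k<r(\gamma_k)$, and, if $k\ge1$, also $\operatorname{dist}(c_0(\gamma_k),\varphi_{\gamma_k}(D_{s_k}))<2^{-k}$. For $k\ge1$ fix $\zeta_k$ with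
$$|\zeta_k|<s_k,\qquad|\varphi_{\gamma_k}(\zeta_k)-c_0(\gamma_k)|<2^{1-k}.$$
There is a closed interval $I_k$ around $\gamma_k$ (inside $\operatorname{int}I_{k-1}$ if $k\ge1$, of length $\le2^{-k}$) such that for $\alpha\in I_k$:
$$r(\alpha)<r(\gamma_k)+2^{-k},\qquad\text{and, if }k\ge1\text{ and }r(\alpha)\ge s_k,\quad|\varphi_\alpha(\zeta_k)-c_0(\alpha)|<2^{2-k}.\tag{10}$$
The first holds near $\gamma_k$ by upper semicontinuity. If the second failed arbitrarily near $\gamma_k$, we would have $\alpha_n\to\gamma_k$ with $r(\alpha_n)\ge s_k$ and $|\varphi_{\alpha_n}(\zeta_k)-c_0(\alpha_n)|\ge2^{2-k}$, while $\varphi_{\alpha_n}(\zeta_k)\to\varphi_{\gamma_k}(\zeta_k)$ by Lemma 1(b) with $t=s_k$.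

Choose $0<\eta_k\le2^{-k-2}\varepsilon$ with $[\gamma_k-\eta_k,\gamma_k+\eta_k]\subset\operatorname{int}I_k$ and $s_k+\eta_k<r(\gamma_k)$. Apply Proposition 5 to $(\gamma_k,s_k,\eta_k,\kappa_0=2^{-k-1})$ and put $\gamma_{k+1}=\alpha^j$, $s_{k+1}=t_j$ with $j$ large. By items 1 and 4, $|\gamma_{k+1}-\gamma_k|<\eta_k$, so $\gamma_{k+1}\in\operatorname{int}I_k$; $\operatorname{dist}(c_0(\gamma_{k+1}),\varphi_{\gamma_{k+1}}(D_{s_{k+1}}))=\kappa<2^{-(k+1)}$; and
$$s_k<s_{k+1}<r(\gamma_{k+1})<s_k+\eta_k,\qquad\operatorname{area}G(\gamma_{k+1},s_{k+1})\ge\operatorname{area}G(\gamma_k,s_k)-\eta_k.\tag{11}$$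

**Step 2: the limit parameter.** Let $\theta=\lim\gamma_k\in\bigcap I_k$. By (11) and $\sum\eta_k\le\varepsilon/2$, the limits $r=\lim s_k=\lim r(\gamma_k)$ exist, and $s<s_1\le r\le s+\varepsilon/2$, so $r\in(s,s+\varepsilon)$. By Lemma 1(b), $\theta$ is irrational and linearizable with $r(\theta)\ge r$. By (10), $r(\theta)\le r(\gamma_k)+2^{-k}\to r$. So $r(\theta)=r>0$, and $\theta$ is Brjuno by Yoccoz; as before its partial quotients are $\ge N$. Moreover $|\theta-\gamma|\le\sum\eta_k<\varepsilon$.

**Step 3: the critical point is on the boundary.** Since $\theta\in I_k$ and $r(\theta)=r\ge s_k$, (10) gives $|\varphi_\theta(\zeta_k)-c_0(\theta)|<2^{2-k}$ for all $k\ge1$. So $c_0(\theta)\in\overline\Delta_\theta$, and $c_0(\theta)\notin\Delta_\theta$; that is, $c_0\in\partial\Delta_\theta$.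

**Step 4: the area is positive.** Since $s_k\to r(\theta)$, Lemma 2 with $\alpha_k=\gamma_k$, $t_k=s_k$ and (11) give
$$\operatorname{area}J_\theta\ge\limsup\operatorname{area}G(\gamma_k,s_k)\ge\operatorname{area}G(\gamma,s)-\sum_k\eta_k\ge\operatorname{area}G(\gamma,s)-\varepsilon .$$

**Step 5: uncountably many.** At each stage $r(\gamma_{k+1})<s_k+\eta_k<r(\gamma_k)$, so $\gamma_{k+1}\ne\gamma_k$. Repeat the stage with a smaller value $\eta_k'<|\gamma_{k+1}-\gamma_k|$ in place of $\eta_k$: this gives another admissible choice $\gamma_{k+1}'$ with $|\gamma_{k+1}'-\gamma_k|<|\gamma_{k+1}-\gamma_k|$, so $\gamma_{k+1}'\ne\gamma_{k+1}$. The next intervals around $\gamma_{k+1}$ and $\gamma_{k+1}'$ can be taken disjoint. Making both choices at every stage yields a binary tree of intervals; different branches give different limits $\theta$, and there are uncountably many branches. This proves (i), and with it Theorem 1. $\square$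

*Proof of Theorem 2(ii).* Apply Proposition 5 to $(\gamma,s,\eta)$ with $\eta<\varepsilon$ and any $\kappa_0$. By item 1, $\theta'$ is Brjuno with all partial quotients $\ge N$, $|\theta'-\gamma|\le\eta<\varepsilon$ and $r(\theta')=s$. Lemma 2 with $\alpha_j=\alpha^j$ and $t_j=s=r(\theta')$, together with item 3, gives $\operatorname{area}J_{\theta'}\ge\operatorname{area}G(\gamma,s)-\eta\ge\operatorname{area}G(\gamma,s)-\varepsilon$. For $\zeta\in D_s$, item 2 gives $|\varphi_{\alpha^j}(\zeta)-c_0(\alpha^j)|>\kappa$, and $\varphi_{\alpha^j}(\zeta)\to\varphi_{\theta'}(\zeta)$; so $\operatorname{dist}(c_0(\theta'),\Delta_{\theta'})\ge\kappa>0$, and $c_0\notin\partial\Delta_{\theta'}$. $\square$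

*Proof of the last assertion of Theorem 2.* As $s\downarrow0$, the sets $K_\gamma\setminus G(\gamma,s)$ decrease. A point in all of them has an orbit entering $\Delta_\gamma$, along which $|\varphi_\gamma^{-1}|$ is eventually constant and smaller than every $s>0$, so its orbit hits $0$; there are countably many such points. Hence $\operatorname{area}G(\gamma,s)\to\operatorname{area}K_\gamma$. Given $\varepsilon>0$, choose $s$ with $\operatorname{area}G(\gamma,s)>\operatorname{area}K_\gamma-\varepsilon/4$. By Lemma 1(a), $\operatorname{area}K_\alpha\le\operatorname{area}K_\gamma+\varepsilon/4$ for all $\alpha$ sufficiently near $\gamma$. Apply (i) and (ii) with this $s$ and an error $\le\varepsilon/4$, so small that the parameters obtained are as near $\gamma$ as desired. In both cases $\operatorname{area}J>\operatorname{area}K_\gamma-\varepsilon/2>\operatorname{area}K_\gamma-\varepsilon$, and $\operatorname{area}(\operatorname{int}K)=\operatorname{area}K-\operatorname{area}J<\frac\varepsilon4+\frac\varepsilon2<\varepsilon$. $\square$
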